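# Koszul sets of points and the bound $|S\cap L|\le 2\dim L$

## 1. Two points and three points on a line

Take the two points $(1:0)$ and $(0:1)$ of $\mathbb P^1$ over a field $k$. The polynomials vanishing at both form the ideal $(X_0X_1)$, so the homogeneous coordinate ring is $A=k[X_0,X_1]/(X_0X_1)$. Let us resolve $k=A/(X_0,X_1)$ by free $A$-modules, by hand.

The first map is $A^2\to A$, $(a,b)\mapsto X_0a+X_1b$. A basis of $A$ is given by $1$ and the pure powers of $X_0$ and of $X_1$, so $X_0A\cap X_1A=0$. Hence $X_0a+X_1b=0$ forces $X_0a=0$ and $X_1b=0$, that is, $a\in X_1A$ and $b\in X_0A$. So the next map is $(a,b)\mapsto (X_1a,X_0b)$. Its kernel is $X_0A\oplus X_1A$, the map after that is $(a,b)\mapsto(X_0a,X_1b)$, and from here the two maps alternate: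
$$\cdots\to A(-3)^2\to A(-2)^2\to A(-1)^2\to A\to k\to 0 .$$
Every matrix entry is zero or a linear form, forever.

Now add the point $(1:1)$. The ring becomes $A=k[X_0,X_1]/(X_0X_1(X_0-X_1))$. Again start with $(a,b)\mapsto X_0a+X_1b$. There are no relations in degree $2$, so the pairs of linear forms in the kernel are the multiples of $(X_1,-X_0)$. The kernel also contains $(X_1(X_0-X_1),0)$, which is nonzero. If it equaled $m\,(X_1,-X_0)$ with $m\in A_1$, then $mX_0=0$ in $A_2=k[X_0,X_1]_2$, so $m=0$, which is impossible. A second syzygy with quadratic entries is therefore needed, and linearity fails at the second step.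

**Definition (standard graded, Koszul).** A *standard graded algebra* is a commutative graded $k$-algebra $A=\bigoplus_{m\ge0}A_m$ with $A_0=k$, generated by a finite-dimensional $A_1$. It is *Koszul* if the minimal graded free resolution of $k$ over $A$ is linear, i.e. has the form $\cdots\to A(-2)^{b_2}\to A(-1)^{b_1}\to A$.

The number of generators of degree $j$ in the $i$-th term of the minimal resolution is $\dim \mathrm{Tor}_i^A(k,k)_j$. So $A$ is Koszul if and only if $\mathrm{Tor}^A_i(k,k)_j=0$ for all $j\ne i$. For $j<i$ this vanishing always holds, because the entries of a minimal resolution have positive degree.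

**Definition (Koszul set of points).** Let $S\subset\mathbb P^n=\mathbb P^n_k$ be a finite nonempty set of distinct $k$-rational points. Put $A_S=k[X_0,\dots,X_n]/I_S$, where $I_S$ is the homogeneous ideal of polynomials vanishing on $S$. The set $S$ is *Koszul* if $A_S$ is a Koszul algebra.

So two points on a line are Koszul, and three are not.

## 2. From the plane to a bound on every linear subspace

In $\mathbb P^2$ take $(1:0:0),(0:1:0),(0:0:1),(1:1:1)$. A conic vanishing at the first three has no squares in its equation, and vanishing at the fourth means that the three remaining coefficients have sum $0$. So the conics through $S$ are spanned by $X_0(X_1-X_2)$ and $X_1(X_0-X_2)$. Their common zeros are exactly the four points: if $X_0=0$ then $X_1X_2=0$, and if $X_1=X_2$ then $X_1(X_0-X_1)=0$. We shall see in Section 6 that this set is Koszul.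

Now let three of four points be collinear: $(1:0:0),(0:1:0),(1:1:0),(0:0:1)$. The conics through them are spanned by $X_0X_2$ and $X_1X_2$. The cubic $X_0X_1(X_0-X_1)$ vanishes on $S$ but is not divisible by $X_2$, so it is not in the ideal generated by the conics. No linear form vanishes on $S$. So $I_S$ needs a cubic generator, and we shall check in Section 3 that this rules out Koszulness. The culprit is a line with three points.

In Section 4 we shall see in the same way that $2r+1$ points on a rational normal curve in an $r$-dimensional subspace are not Koszul. It is natural to forbid $2r+1$ points in an $r$-dimensional subspace, for every $r$. Dimensions of subspaces of $\mathbb P^n$ are projective dimensions.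
$$(\mathrm H)\qquad |S\cap L|\le 2\dim L\quad\text{for every linear subspace } L\subset\mathbb P^n \text{ with } \dim L\ge 1 .$$

Does (H) imply that $S$ is Koszul? This is a conjecture stated in Alexander Polishchuk, "Koszul configurations of points in projective spaces", arXiv:math/0412441 (2004): a set of distinct points in $\mathbb P^n$ is Koszul provided it intersects any linear subspace of dimension $r$ in $\le 2r$ points. A theorem of Kempf says that every set of $\le 2n$ points in general linear position in $\mathbb P^n$ is Koszul. Such sets satisfy (H), since an $r$-dimensional subspace with $1\le r<n$ contains at most $r+1\le 2r$ of the points. We shall not use Kempf's theorem. The answer to the question is yes, over every field.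

Throughout, $V=k^{n+1}$, $V^*$ is the space of linear forms, and $v_p\in V$ is a fixed vector representing $p\in S$. Evaluation at the vectors $v_p$ identifies $(A_S)_m$ with a subspace of the space $k^S$ of functions on $S$, and linear forms are also regarded as functions on $S$. For $l\in V^*$ we write $lV^*\subset k^S$ for the set of products $lm$, $m\in V^*$.

**Theorem A.** If $S$ satisfies (H), then $A_S$ is Koszul. If moreover $S$ spans $\mathbb P^n$ and $|S|=s$, then
$$\sum_i \dim \mathrm{Tor}_i^{A_S}(k,k)\,t^i=\frac{1+t}{1-nt+(s-n-1)t^2}.$$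

**Theorem B.** Let $k$ be algebraically closed and $n\ge1$. A finite nonempty set $S\subset\mathbb P^n$ satisfies (H) if and only if there are $l,x,w,y\in V^*$, with $l$ vanishing at no point of $S$, such that
$$ly=xw\ \text{ on } S,\qquad lV^*+xV^*=k^S,\qquad lV^*+wV^*=k^S. \tag{$*$}$$

**Theorem C.** Let $k$ be infinite. For every $r\ge1$ and $n\ge r$ there is $S\subset\mathbb P^n$ with $|S\cap L|\le 2\dim L$ for all $L$ with $1\le \dim L\ne r$, with $|S\cap L|\le 2r+1$ for $\dim L=r$, and with $A_S$ not quadratic, hence not Koszul.

For two points on a line the series in Theorem A is $(1+t)/(1-t)=1+2t+2t^2+\cdots$, in agreement with Section 1.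

## 3. Koszul algebras: quadratic relations and change of rings

**Hilbert series.** If $A$ is Koszul with Hilbert series $H(t)=\sum_m \dim A_m\,t^m$ and $b_i=\dim\mathrm{Tor}_i^A(k,k)$, then exactness of the linear resolution in each degree gives $\sum_i(-1)^ib_it^iH(t)=1$. Hence $\sum_i b_it^i=1/H(-t)$.

**Lemma 1.** If $A=P/I$ is Koszul, where $P$ is a polynomial ring and $I$ is a homogeneous ideal, then $I$ is generated by forms of degree $\le2$.

*Proof.* Dividing $P$ by the linear forms in $I$, we may assume $I_1=0$. Let $X_0,\dots,X_n$ be the variables. The minimal resolution of $k$ begins with $A(-1)^{n+1}\to A$, $(a_i)\mapsto\sum X_ia_i$. Since $A$ is Koszul, its kernel is generated by vectors $\sigma_s$ with entries in $A_1$.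

Suppose $I$ has a minimal generator $q$ of degree $j\ge3$, so $q\notin P_+I$. Write $q=\sum X_iq_i$. The classes of the $q_i$ in $A$ form an element of the kernel, so, lifting to $P$, we have $q_i=\sum_s a_s\sigma_{s,i}+e_i$ with $a_s\in P_{j-2}$, $\sigma_{s,i}\in P_1$ and $e_i\in I_{j-1}$. Here $\sum_iX_i\sigma_{s,i}\in I_2$. Therefore $q=\sum_sa_s\sum_iX_i\sigma_{s,i}+\sum_i X_ie_i$ lies in $P_+I$, as $\deg a_s=j-2\ge1$. This is a contradiction. $\square$

**Change of rings.** For a surjection $A\to R$ of standard graded algebras there is the textbook spectral sequence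
$$E^2_{a,b}=\mathrm{Tor}^R_a\big(k,\mathrm{Tor}^A_b(R,k)\big)\Rightarrow \mathrm{Tor}^A_{a+b}(k,k),\qquad \partial^r:E^r_{a,b}\to E^r_{a-r,b+r-1},$$
and it respects internal degree. The module $\mathrm{Tor}^A_b(R,k)$ is annihilated by the maximal homogeneous ideal, since it can be computed in the argument $k$. So it is a sum of shifted copies of $k$, and
$$E^2_{a,b}=\mathrm{Tor}^R_a(k,k)\otimes_k\mathrm{Tor}^A_b(R,k),\qquad \mathrm{Tor}^A_0(R,k)=k.$$

**Lemma 2.** Let $A\to R$ be a surjection of standard graded algebras.

1. If $R$ is Koszul and $\mathrm{Tor}^A_b(R,k)$ is concentrated in degree $b$ for every $b$, then $A$ is Koszul.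
2. If $A$ is Koszul and $\mathrm{Tor}^A_b(R,k)_j=0$ whenever $b\ge1$ and $j>b+1$, then $R$ is Koszul.

*Proof.* In case 1, $E^2_{a,b}$ lies in internal degree $a+b$. Hence so does $E^\infty_{a,b}$, and $\mathrm{Tor}^A_i(k,k)$ lies in degree $i$.

In case 2, suppose $R$ is not Koszul and let $a$ be minimal with $\mathrm{Tor}^R_a(k,k)_j\neq0$ for some $j\ne a$. Then $j>a$. No differential enters $E^r_{a,0}$, because it would come from a negative second index. The differential $\partial^r$, $r\ge2$, leaving $E^r_{a,0}$ lands in a subquotient of $\mathrm{Tor}^R_{a-r}(k,k)\otimes\mathrm{Tor}^A_{r-1}(R,k)$. By minimality of $a$ the first factor lives in degree $a-r$, and the second lives in degrees $\le r$. So the target lives in degrees $\le a<j$, and the degree-$j$ part of $E^2_{a,0}$ survives to $E^\infty_{a,0}$. But $E^\infty_{a,0}$ is a quotient of $\mathrm{Tor}^A_a(k,k)$, which lives in degree $a$. This is a contradiction. $\square$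

**Corollary 3.** Let $l\in A_1$ be a nonzerodivisor. Then $A$ is Koszul if and only if $A/lA$ is Koszul.

*Proof.* The resolution $0\to A(-1)\xrightarrow{\,l\,}A\to A/lA\to0$ gives $\mathrm{Tor}^A_0(A/lA,k)=k$ and $\mathrm{Tor}^A_1(A/lA,k)=k(-1)$, and all others are $0$. Both parts of Lemma 2 apply. $\square$

If $l$ vanishes at no point of $S$, then $l$ is a nonzerodivisor in $A_S$: multiplication by $l$ on functions on $S$ is injective.

## 4. Points on rational normal curves, and the vertices of a cube

**Proof of Theorem C.** Choose $2r+1$ $k$-rational points on a rational normal curve $C$, the image of $(s:t)\mapsto(s^r:s^{r-1}t:\cdots:t^r)$ in an $r$-dimensional subspace $\mathbb P^r\subset\mathbb P^n$ (for $r=1$, $C=\mathbb P^1$). This is possible as $k$ is infinite. By the Vandermonde determinant, any $j+1\le r+1$ of them span a $j$-plane. So a subspace of dimension $j$ with $1\le j<r$ contains at most $j+1\le 2j$ of them, and one of dimension $j>r$ contains at most $2r+1\le2j$. One of dimension $r$ contains at most $2r+1$.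

A quadratic form vanishing on $S$ restricts to $C\cong\mathbb P^1$ as a binary form of degree $2r$ with $2r+1$ zeros, so it vanishes on $C$. A linear form vanishing on $S$ vanishes on $\mathbb P^r\supset C$, because $S$ spans $\mathbb P^r$. So all forms of degree $\le2$ in $I_S$ vanish on the infinite set $C(k)$. The common zeros of the whole of $I_S$ in $\mathbb P^n(k)$ are just $S$, since for $q\notin S$ a product of linear forms, one through each $p\in S$ and none through $q$, lies in $I_S$ and does not vanish at $q$. Hence $I_S$ is not generated in degree $\le2$, and $A_S$ is not Koszul by Lemma 1. $\blacksquare$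

**The converse of Theorem A fails.** Let $\operatorname{char}k\ne2$ and let $S$ consist of the $8$ points $(1:\pm1:\pm1:\pm1)$ of $\mathbb P^3$. Since $8>6$, (H) fails. Modulo $J=(X_i^2-X_0^2)_{i=1,2,3}$, a form of degree $m$ is a combination of terms $X_0^{m-|I|}\prod_{i\in I}X_i$ with $I\subset\{1,2,3\}$. As a function on sign vectors, such a term is the character $\prod_{i\in I}\varepsilon_i$, and distinct characters are linearly independent since $\operatorname{char} k\neq 2$. So $J=I_S$. The form $X_0$ vanishes nowhere on $S$, and $A_S/X_0A_S$ is the tensor product of three copies of $k[t]/t^2$. The algebra $k[t]/t^2$ is Koszul, as $k$ is resolved by multiplication by $t$ over and over. A tensor product of Koszul algebras is Koszul by the Künneth formula $\mathrm{Tor}^{A\otimes B}(k,k)=\mathrm{Tor}^A(k,k)\otimes\mathrm{Tor}^B(k,k)$. By Corollary 3, $A_S$ is Koszul.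

## 5. Reduction to $2n$ points over an algebraically closed field

**Step 1 (passing to $\bar k$).** The purpose is to make generic choices and algebraic geometry available. Each $(I_S)_m$ is the kernel of an evaluation map defined over $k$, so $A_S\otimes_k\bar k=A_{S,\bar k}$. Tor commutes with field extension, so Koszulness and the dimensions in Theorem A do not change. Condition (H) also persists: let $L$ be a subspace over $\bar k$ with $\dim L\geq 1$ and $|S\cap L|\ge2$. Then $S\cap L$ spans a subspace defined over $k$, of dimension $r'$ with $1\le r'\le\dim L$, so $|S\cap L|\le2r'\le2\dim L$. If $|S\cap L|\le1$ there is nothing to check. *From now on $k=\bar k$.*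

**Step 2 (passing to the span).** The purpose is to have $A_1=V^*$. Replacing $\mathbb P^n$ by the span of $S$ changes neither $A_S$ nor (H). If $n=0$, then $A_S=k[t]$, which is Koszul with series $1+t$, as Theorem A says with $s=1$. So let $n\ge1$.

**Step 3 (enlarging to $2n$ points).** The purpose is to reach the extremal number of points. By (H) for $L=\mathbb P^n$ we have $|S|\le2n$. If $|S|<2n$, choose a point $q$ outside all proper subspaces spanned by subsets of $S$. We claim that $S\cup\{q\}$ satisfies (H). Only subspaces $L\ni q$ of dimension $r\geq 1$ need checking, and $L=\mathbb P^n$ is clear. If $L\ne\mathbb P^n$, then $S\cap L$ does not span $L$, by the choice of $q$. So either $|S\cap L|\le1$, or $S\cap L$ spans a subspace of dimension between $1$ and $r-1$ and $|S\cap L|\le2(r-1)$. In both cases $|S\cap L|+1\le2r$.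

Iterating, $S$ lies in a set $S^+$ of $2n$ points satisfying (H). Such a set always spans $\mathbb P^n$: a proper subspace of dimension $r\ge1$ contains at most $2r<2n$ of its points, and a single point is at most $1<2n$ of them.

Step 3 goes up from $S$ to $S^+$, so we need a way back down. We say that $S$ *imposes independent conditions on quadrics* if $(A_S)_2=k^S$. This passes to subsets. If it holds, then $(A_S)_m=k^S$ for all $m\ge2$: multiply by powers of a linear form with no zero on $S$.

**Lemma 4 (removing a point).** Let $S=S'\sqcup\{q\}$, where $S'$ spans $\mathbb P^n$ and $S$ imposes independent conditions on quadrics. If $A_S$ is Koszul, so is $A_{S'}$.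

*Proof.* Choose $l$ with no zero on $S$ and put $R=A_S/l$, $R'=A_{S'}/l$. As $lk^S=k^S$, the Hilbert functions are $(1,n,|S|-n-1)$ and $(1,n,|S|-n-2)$, with zeros afterwards. So the surjection $R\to R'$ has a one-dimensional kernel in degree $2$:
$$0\to k(-2)\to R\to R'\to0 .$$
By Corollary 3, $R$ is Koszul. In the long exact sequence of $\mathrm{Tor}^R(-,k)$ we have $\mathrm{Tor}^R_b(R,k)=0$ for $b\ge1$, and $R\otimes_Rk\to R'\otimes_Rk$ is an isomorphism. So the map $k(-2)\otimes_Rk\to R\otimes_Rk$ is zero, and $\mathrm{Tor}^R_b(R',k)\cong\mathrm{Tor}^R_{b-1}(k,k)(-2)$ for all $b\ge1$. This lies in degree $(b-1)+2=b+1$. By Lemma 2, part 2, $R'$ is Koszul, and by Corollary 3 so is $A_{S'}$. $\square$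

## 6. A Koszul criterion: a product $xw$ divisible by $l$

**Proposition 5.** Let $n\ge1$ and $|S|=2n$, let $S$ span $\mathbb P^n$, and let $l,x,w,y$ satisfy $(*)$ with $l$ vanishing nowhere on $S$. Then $S$ imposes independent conditions on quadrics and $A_S$ is Koszul.

*Proof.* Put $A=A_S$. Since $A_2\supset lV^*+xV^*=k^S$, we have $A_m=k^S$ for $m\ge2$. Let $R=A/lA$. Then $R_1=V^*/kl$ has dimension $n$, $R_2=k^S/lV^*$ has dimension $2n-(n+1)=n-1$, and $R_3=k^S/l\,k^S=0$. By Corollary 3 it suffices to show that $R$ is Koszul. If $n=1$, then $R\cong k[t]/t^2$ is Koszul.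

Let $n\ge2$, so $R_2\ne0$. In $R$ the relations $(*)$ read
$$xw=ly=0,\qquad xR_1=R_2=wR_1 .$$
So $x,w\ne0$ in $R_1$. Multiplication by $x$ maps $R_1$, of dimension $n$, onto $R_2$, of dimension $n-1$. Its kernel is a line containing $w$, so it is $kw$. Hence $\mathrm{ann}(x)=kw+R_2=wR$, and symmetrically $\mathrm{ann}(w)=xR$. Therefore $Q=R/xR$ has the linear resolution
$$\cdots\xrightarrow{\,x\,}R(-2)\xrightarrow{\,w\,}R(-1)\xrightarrow{\,x\,}R .$$
Moreover $Q_{\ge2}=0$ and $\dim Q_1=n-1$, so there is an exact sequence $0\to k(-1)^{n-1}\to Q\to k\to0$, which yields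
$$\mathrm{Tor}^R_{i+1}(Q,k)_j\to\mathrm{Tor}^R_{i+1}(k,k)_j\to\big(\mathrm{Tor}^R_i(k,k)_{j-1}\big)^{n-1}$$
exact in the middle. Start from $\mathrm{Tor}_0^R(k,k)=k$ in degree $0$ and induct on $i$. For $j\ne i+1$ the left term vanishes by linearity of the resolution of $Q$, and the right term vanishes by induction. So $R$ is Koszul. $\square$

**Example.** Take the four points of Section 2. In the order given, $V^*\subset k^4$ consists of the vectors $(a,b,c,a+b+c)$. Let $l=X_0+X_1-X_2$, with values $(1,1,-1,1)$. Put $x=X_0$, $w=X_1-X_2$ and $y=0$. Then $xw=0=ly$ on $S$. The space $xV^*$ consists of all functions supported on the first and fourth points, while $lV^*=\{(a,b,-c,a+b+c)\}$ fills the other two coordinates, so $lV^*+xV^*=k^4$. Similarly $wV^*$ consists of all functions on the second and third points, and $lV^*$ maps onto the first and fourth coordinates. So $(*)$ holds, and the four points are Koszul. Here $R=k[X_0,X_1]/(X_0^2,X_1^2)$: substitute $X_2=X_0+X_1$ in the two conics, and note that both sides have Hilbert function $(1,2,1)$.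

So Theorem A will follow from the next statement, whose proof takes up Sections 7 to 12.

**Main Proposition.** Let $k=\bar k$, let $|S|=2n$, $n\ge1$, and assume (H). Then there are $l,x,w,y\in V^*$ satisfying $(*)$, with $l$ vanishing at no point of $S$.

## 7. Six points in $\mathbb P^3$: the partner $w$ of a good $x$ can be bad

The natural way to look for $(*)$ is to begin with $l$ and $x$. Suppose $lV^*+xV^*=k^S$ with $|S|=2n$. The map
$$V^*\oplus V^*\to k^S,\qquad (a,b)\mapsto la+xb$$
is onto, so its kernel has dimension $2(n+1)-2n=2$. One kernel vector is $(x,-l)$. Let $(y,-w)$ be a second one, independent of it. Then $ly=xw$ on $S$. So $w$ and $y$ come for free, and only $lV^*+wV^*=k^S$ is left to check. Another choice of $w$ has the form $\alpha w+\beta l$ with $\alpha\neq0$, so $lV^*+wV^*$ depends only on $(l,x)$. The pair $(l,x)$ may be chosen generically, but $w$ is then determined, and nothing says that $(l,w)$ is generic.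

In the plane example this does no harm. There, if $x=aX_0+bX_1\ne0$ in $R=k[X_0,X_1]/(X_0^2,X_1^2)$, then $xR_1=R_2$, and the kernel of $x$ on $R_1$ is spanned by $aX_0-bX_1\ne0$, which again maps $R_1$ onto $R_2$. In $\mathbb P^3$ things can go wrong.

**Example.** Let $\operatorname{char}k\ne2$ and let $S$ consist of
$$p_1=(1:0:0:0),\ p_2=(0:1:0:0),\ p_3=(0:0:1:0),\ p_4=(1:1:1:0),\ p_5=(0:0:0:1),\ p_6=(1:-1:0:1).$$
Take these coordinate vectors as the $v_p$. The points $p_1,\dots,p_4$ lie in the plane $X_3=0$, no three on a line. The line $p_5p_6$ meets that plane in $(1:-1:0:0)\notin S$. So no three points of $S$ are collinear. A plane other than $X_3=0$ contains at most two of $p_1,\dots,p_4$, so it contains at most $4$ points of $S$. Thus (H) holds.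

Let $l=X_0+X_1-X_2+X_3$, with values $(1,1,-1,1,1,1)$. For $m=aX_0+bX_1+cX_2+eX_3$,
$$lm=(a,\ b,\ -c,\ a+b+c,\ e,\ a-b+e).$$

*A bad choice.* Let $x=X_0+X_1$, with values $(1,1,0,2,0,0)$. Then $xV^*$ consists of all functions on $\{p_1,p_2,p_4\}$. Modulo these, $lV^*$ gives all triples $(-c,e,a-b+e)$, so $lV^*+xV^*=k^6$. Next, $xX_3=0$ on $S$, so we may take $w=X_3$, $y=0$. But $X_3V^*$ consists of the functions on $\{p_5,p_6\}$, and modulo these $lV^*$ gives only the three-dimensional space of $(a,b,-c,a+b+c)$. So $lV^*+wV^*$ has dimension $5$ and the last condition fails. The obstruction is the vector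
$$c=(1,1,-1,-1,0,0),\tag{1}$$
which annihilates $lV^*+X_3V^*$. It is supported on the plane with four points.

*A good choice.* Let $x=w=y=X_0$, with values $(1,0,0,1,0,1)$. As $l=1$ at $p_1,p_4,p_6$, we have $X_0^2=lX_0$ on $S$. The space $X_0V^*$ consists of all functions on $\{p_1,p_4,p_6\}$, and modulo these $lV^*$ gives all triples $(b,-c,e)$. So $(*)$ holds, and these six points are Koszul.

So we should expect that a *generic* $(l,x)$ has a good partner $w$, and the task is to prove it. The plan is a dimension count. Let $\mathcal C$ be the closure of the set of all pairs $(l,w)$ that arise from good pairs $(l,x)$. If every pair in $\mathcal C$ were bad, with $lV^*+wV^*$ of codimension $d\ge1$ generically, we bound the codimension of $\mathcal C$ from above by $d$, by counting fibers, and from below by $d+1$, by exhibiting normal vectors to $\mathcal C$.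

## 8. The spaces $D$ and $N$ and the tensors $\omega_\xi(g)$

From here to the end of Section 12 we assume $k=\bar k$, $|S|=2n$, $n\ge1$ and (H).

Let $[a,b]$ be the determinant on $k^2$. We use the perfect pairing
$$(V\otimes k^2)\times\mathrm{Hom}(V,k^2)\to k,\qquad \langle v\otimes a,h\rangle=[h(v),a],$$
and the same formula for subquotients of $V$. A pair of linear forms such as $(l,w)$ is an element of $\mathrm{Hom}(V,k^2)$.

**Definition ($S$-subspaces).** An *$S$-subspace* is a subspace of $V$ spanned by some of the $v_p$, including $0$ and $V$. There are finitely many. For an $S$-subspace $M$ put $S_M=\{p\in S:v_p\in M\}$, and for $J\subset S$ let $\langle J\rangle$ be the span of the $v_p$, $p\in J$. If $\dim M\ge2$, put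
$$\delta_M=2\dim M-2-|S_M| .$$
The projective dimension of $\mathbb P(M)$ is $\dim M-1$, so (H) says that $\delta_M\ge0$.

For the six points, the plane $M=\langle p_1,\dots,p_4\rangle$ has $\delta_M=6-2-4=0$.

**Definition ($D$, $N$, $\omega$).** For $S$-subspaces $M\subset M'$ and $f\in\mathrm{Hom}(V,k^2)$ let
$$\Phi_f=\Phi^{M'/M}_f:\ k^{S_{M'}\setminus S_M}\to(M'/M)\otimes k^2,\qquad \xi\mapsto\sum_p\xi_p\,\bar v_p\otimes f(v_p),$$
$$D_{M'/M}(f)=\ker\Phi_f,$$
$$N_{M'/M}(f)=\{g\in\mathrm{Hom}(M',k^2):\ g|_M=0,\ [f(v_p),g(v_p)]=0\ \text{ for all } p\in S_{M'}\setminus S_M\}.$$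
For $\xi\in D_{M'/M}(f)$ and $g\in N_{M'/M}(f)$ put
$$\omega_\xi(g)=\sum_{p\in S_{M'}\setminus S_M}\xi_p\,v_p\otimes g(v_p)\in M'\otimes k^2 .$$
Write $D_M=D_{M/0}$, $N_M=N_{M/0}$, $D(f)=D_V(f)$ and $N(f)=N_V(f)$.

Four observations are used all the time.

First, for $f=(l,w)$, splitting $k^2$ into coordinates, $c\in D(f)$ means $\sum c_pl(v_p)v_p=0=\sum c_pw(v_p)v_p$. Pairing with all $m\in V^*$, this says that $c$ annihilates $lV^*+wV^*$. So
$$\dim D(l,w)=\mathrm{codim}(lV^*+wV^*\subset k^S).\tag{2}$$
For the six points and $f=(l,X_3)$, $D(f)$ is the line spanned by the vector $c$ in (1).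

Second, viewing $N_{M'/M}(f)$ inside $\mathrm{Hom}(M'/M,k^2)$, we have $\langle\Phi_f(\xi),g\rangle=\sum\xi_p[g(v_p),f(v_p)]$. So $N_{M'/M}(f)$ is exactly the annihilator of $\mathrm{im}\,\Phi_f$, and
$$\dim N_{M'/M}(f)=2\dim(M'/M)-|S_{M'}\setminus S_M|+\dim D_{M'/M}(f).\tag{3}$$
In particular $\dim N_M(f)=\delta_M+2+\dim D_M(f)$ if $\dim M\ge2$. Since $2(n+1)-2n=2$, also $\dim N(f)=2+\dim D(f)$.

Third, extending by zero, $D_M(f)=\{c\in D(f):\mathrm{supp}\,c\subset S_M\}$.

Fourth, with $g=(x,y)$ the condition $g\in N(f)$ reads $ly-wx=0$ on $S$.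

**Minimal supports.** A nonzero vector $\xi$ of a subspace $D\subset k^E$ ($E$ finite) has *minimal support* if no nonzero vector of $D$ has support strictly contained in $\mathrm{supp}\,\xi$. If $\xi$ has minimal support and $\eta\in D$ has $\mathrm{supp}\,\eta\subset\mathrm{supp}\,\xi$, then $\eta\in k\xi$: subtract a multiple of $\xi$ from $\eta$ to kill one coordinate in $\mathrm{supp}\,\xi$. The minimal-support vectors span $D$. Indeed, given $0\ne\eta\in D$, pick a minimal-support vector $\zeta\in D$ with $\mathrm{supp}\,\zeta\subset\mathrm{supp}\,\eta$, subtract a multiple of $\zeta$ to shrink the support of $\eta$, and induct. For example, in $D=\{\xi\in k^3:\xi_1+\xi_2+\xi_3=0\}$ the minimal-support vectors are the nonzero multiples of $(1,-1,0)$, $(1,0,-1)$, $(0,1,-1)$.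

**Lemma 6.** Suppose $f(v_p)\ne0$ for all $p\in S$. Let $M$ be an $S$-subspace, let $\xi\in D_{V/M}(f)$ be nonzero with minimal support $J$, and let $M'=M+\langle J\rangle$. Then $\xi\in D_{M'/M}(f)$. If $g\in N_{M'/M}(f)$ and $\omega_\xi(g)\in M\otimes k^2$, then $g=\tau f$ on $\langle J\rangle$ for some $\tau\in k$.

*Proof.* Since $J\subset S_{M'}\setminus S_M$, the first claim is clear. For $p\in J$ the vectors $f(v_p)\ne0$ and $g(v_p)$ are proportional, say $g(v_p)=\chi_pf(v_p)$. Reducing $\omega_\xi(g)$ modulo $M$ gives $\sum_{p\in J}\chi_p\xi_p\,\bar v_p\otimes f(v_p)=0$. So $\chi\xi\in D_{V/M}(f)$, with support in $J$. By minimality $\chi\xi=\tau\xi$, so $\chi=\tau$ on $J$, and $g=\tau f$ on $\langle J\rangle$ by linearity. $\square$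

## 9. Normal vectors to a family with constant ranks

Suppose $f$ moves in a family in which the rank of $\Phi$ is constant. Then a relation $\xi\in\ker\Phi_f$ can be followed to first order, in every tangent direction $h$ of the family: $\Phi_{f+\varepsilon h}(\xi+\varepsilon\xi')=0$, i.e. $\Phi_h(\xi)=-\Phi_f(\xi')\in\mathrm{im}\,\Phi_f$. Pairing with $g\in N(f)$, which kills $\mathrm{im}\,\Phi_f$, gives a linear equation on $h$. The next lemma makes this precise.

**Lemma 7.** Let $\mathcal C\subset\mathrm{Hom}(V,k^2)$ be an irreducible closed subvariety. Let $\mathcal C^\circ\subset\mathcal C$ be the dense open set of smooth points at which all the numbers $\dim D_{M'/M}(f)$ take their minimal values on $\mathcal C$. For $f\in\mathcal C^\circ$ let $\Omega=(T_f\mathcal C)^\perp\subset V\otimes k^2$, so that $\dim\Omega=\mathrm{codim}\,\mathcal C$. Then $\omega_\xi(g)\in\Omega$ for all $S$-subspaces $M\subset M'$, all $\xi\in D_{M'/M}(f)$ and all $g\in N_{M'/M}(f)$.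

*Proof.* The set $\mathcal C^\circ$ is dense and open: smooth points are, there are finitely many pairs $(M,M')$, and kernel dimensions are upper semicontinuous. Fix $M\subset M'$, let $h\in T_f\mathcal C$, and let $\rho$ be the rank of $\Phi_f$, which is the maximal rank of $\Phi$ on $\mathcal C$. The $(\rho+1)$-minors of $\Phi$ are polynomials vanishing on $\mathcal C$, so they vanish at the $k[\varepsilon]/\varepsilon^2$-point $f+\varepsilon h$, where $\Phi_{f+\varepsilon h}=\Phi_f+\varepsilon\Phi_h$. This persists after a change of bases, since minors in new bases are linear combinations of the old ones of the same size. Choose bases with $\Phi_f=\mathrm{diag}(I_\rho,0)$. For $i,j>\rho$, the minor of $\Phi_f+\varepsilon\Phi_h$ on rows $1,\dots,\rho,i$ and columns $1,\dots,\rho,j$ equals $\varepsilon(\Phi_h)_{ij}$, so $(\Phi_h)_{ij}=0$. This says that $\Phi_h(\ker\Phi_f)\subset\mathrm{im}\,\Phi_f$. Since $g$ annihilates $\mathrm{im}\,\Phi_f$,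
$$0=\langle\Phi_h(\xi),g\rangle=\sum\xi_p[g(v_p),h(v_p)]=-\langle\omega_\xi(g),h\rangle .$$
As $h\in T_f\mathcal C$ was arbitrary, $\omega_\xi(g)\in\Omega$. $\square$

**Example.** For the six points, $M=\langle p_1,\dots,p_4\rangle$, $f=(l,X_3)$ and $c$ as in (1), we have $f|_M=(l,0)$. So $N_M(f)$ consists of the pairs $(a,0)$ with $a\in M^*$ arbitrary: if $lb=0$ at the four points, then $b=0$ on $M$. The dimension $3$ agrees with $\delta_M+2+\dim D_M(f)=0+2+1$. Let $e_1,e_2$ be the standard basis of $k^2$. The tensors $\omega_c(a,0)=\sum c_pa(v_p)v_p\otimes e_1$ vanish exactly when $a\in kl|_M$, by Lemma 6, so they span a space of dimension $2$. This fits a direct count. The pairs $(l,w)$ with $w|_M\in k\,l|_M$ form a family of dimension $4+1+1=6$ in the $8$-dimensional space $\mathrm{Hom}(V,k^2)$, so it has codimension $2=\dim D(f)+1$.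

As a first application, generic pairs $(l,x)$ are good.

**Lemma 8.** For generic $F\in\mathrm{Hom}(V,k^2)$ we have $D(F)=0$.

*Proof.* Apply Lemma 7 to $\mathcal C=\mathrm{Hom}(V,k^2)$, where $\Omega=0$, and take $F\in\mathcal C^\circ$ with all $F(v_p)\ne0$. Suppose $D(F)\ne0$. Let $c\in D(F)$ be nonzero of minimal support $J$ and put $M'=\langle J\rangle$. Each $v_p\otimes F(v_p)$ is nonzero, so $|J|\ge2$, and $\dim M'\ge2$ because the points are distinct. For every $g\in N_{M'}(F)$ we have $\omega_c(g)\in\Omega=0$, so $g\in kF|_{M'}$ by Lemma 6 with $M=0$. Hence $\dim N_{M'}(F)\le1$. But (3) gives $\dim N_{M'}(F)=\delta_{M'}+2+\dim D_{M'}(F)\ge3$, as $\delta_{M'}\ge0$ and $c\in D_{M'}(F)$. This is a contradiction, so $D(F)=0$ for this $F$. The condition $D(F)=0$ is open. $\square$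

## 10. The variety of pairs $(l,w)$ has codimension at most $d$

**Step 1 (parametrizing solutions of $ly=xw$).** The purpose is to put all quadruples with $(l,x)$ good into one irreducible variety. Let $\mathcal O=\{F:D(F)=0\}$, which is open and dense by Lemma 8. For $F\in\mathcal O$, $\dim N(F)=2$ by (3). So
$$\mathcal Z=\{(F,F'):F\in\mathcal O,\ F'\in N(F)\}$$
is the kernel of a family of linear maps of constant rank. It is a vector bundle of rank $2$ over $\mathcal O$, hence irreducible of dimension $(2n+2)+2=2n+4$.

**Step 2 (exchanging the roles of $x$ and $w$).** The purpose is to read the same quadruple as a statement about $(l,w)$. Write $F=(l,x)$, $F'=(w,y)$, and put $f=(l,w)$, $g=(x,y)$. Then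
$$[F,F']=ly-xw=[f,g],$$
so $F'\in N(F)$ is the same condition as $g\in N(f)$. Let $\pi:\mathcal Z\to\mathrm{Hom}(V,k^2)$, $(F,F')\mapsto f$, let $\mathcal C=\overline{\pi(\mathcal Z)}$, which is irreducible, and let $d$ be the minimal, i.e. generic, value of $\dim D(f)$ on $\mathcal C$.

**Step 3 (counting fibers).** The purpose is the upper bound for the codimension. The fiber of $\pi$ over $f$ embeds into $N(f)$ by $g$, and $\dim N(f)=2+\dim D(f)$. For generic $f\in\mathcal C$ the fiber has dimension $\dim\mathcal Z-\dim\mathcal C$, and this is at most $2+d$. So $\dim\mathcal C\ge2n+2-d$, that is,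
$$\mathrm{codim}\,\mathcal C\le d .\tag{4}$$

We want $d=0$. *Suppose from now on, until the end of Section 12, that $d\ge1$.*

**Step 4 (choosing $f$).** The purpose is to fix one sufficiently general point. For each $S$-subspace $M$ and each $J\subset S$ with $\langle J\rangle\cap M\ne0$, fix a nonzero vector $u_{M,J}\in\langle J\rangle\cap M$. The conditions
$$l(v_p)\ne0\ \text{ for all }p\in S,\qquad l(u_{M,J})\ne0\ \text{ for all such }M,J$$
are open in $f=(l,w)$. They hold at some point of $\pi(\mathcal Z)$: they define a nonempty open set of $l$, the pair $F=(l,x)$ ranges over the dense open set $\mathcal O$, and $(F,F)\in\mathcal Z$. So they define a nonempty open subset of the irreducible variety $\mathcal C$. By Chevalley's theorem $\pi(\mathcal Z)$ contains a dense open subset of $\mathcal C$. Hence there is $f=(l,w)\in\mathcal C^\circ\cap\pi(\mathcal Z)$ satisfying all these conditions. For this $f$, which we now fix: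

- $\dim D(f)=d$, and $f(v_p)\ne0$ for all $p$;
- there is $g=(x,y)\in N(f)$ such that $D(F)=0$ for $F=(l,x)$, and we fix it;
- $\dim\Omega=\mathrm{codim}\,\mathcal C\le d$, where $\Omega$ is as in Lemma 7.

A contradiction will follow if we show that $\dim\Omega\ge d+1$.

## 11. General linear position, and relations that hold only modulo $M$

Suppose first that $S$ is in general linear position. Let $c\in D(f)$ be nonzero of minimal support $J$. Then $\sum c_pl(v_p)v_p=0$ is a linear relation with support exactly $J$, since $l(v_p)\neq 0$. As any $n+1$ of the $v_p$ are independent, $|J|\ge n+2$ and $\langle J\rangle=V$. By Lemma 7 we have a map $N(f)\to\Omega$, $g'\mapsto\omega_c(g')$, and by Lemma 6 with $M=0$ its kernel is contained in $kf$. So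
$$\dim\Omega\ge\dim N(f)-1=d+1,$$
and we are done in this case.

In general the support $J$ of $c$ may span a proper subspace $M$, as in (1). The same argument then works inside $M$. It gives, for $\Omega_M=\Omega\cap(M\otimes k^2)$, the bound $\dim\Omega_M\ge\dim D_M(f)+\delta_M+1$. This would be enough if $D_M(f)=D(f)$, but nothing gives us this equality. To make up the missing $d-\dim D_M(f)$ normal vectors we still have the special element $g=(x,y)$ and the map
$$D(f)\to\Omega/\Omega_M,\qquad c\mapsto\omega_c(g).$$
If its kernel lies in $D_M(f)$, we are done. Let us see what membership in the kernel says. Write $g(v_p)=\chi_pf(v_p)$. Reducing modulo $M$ the relation for $c$ and the tensor $\omega_c(g)$, we find that the restriction $\bar c$ of $c$ to $S\setminus S_M$ satisfies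
$$\bar c\in D_{V/M}(f),\qquad \chi\bar c\in D_{V/M}(f).$$
If these were relations in $V$ and not just in $V/M$, we would get $\sum\bar c_pv_p\otimes f(v_p)=0=\sum\bar c_pv_p\otimes g(v_p)$, and then $\bar c=0$ because $D(F)=0$. But a relation modulo $M$ need not be a relation. For the six points, $f=(l,X_3)$ and $M=\langle p_1,\dots,p_4\rangle$ (this $f$ only illustrates the linear algebra), we have $f(v_{p_5})=f(v_{p_6})=(1,1)$ and $v_{p_6}-v_{p_5}=(1,-1,0,0)\in M$. So $\xi=(1,-1)$ on $\{p_5,p_6\}$ lies in $D_{V/M}(f)$. It is not in $D(f)$, since $(v_{p_5}-v_{p_6})\otimes(1,1)\ne0$. This is the point where the short argument stops.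

Note why $\xi$ fails to be a true relation: the span of its support meets $M$. The idea is to use such a $\xi$. It produces normal vectors $\omega_\xi(g')$ with $g'\in N_{M'/M}(f)$, where $M'=M+\langle\mathrm{supp}\,\xi\rangle$, and since $g'$ vanishes on $M$, the nonzero intersection removes even the one-dimensional kernel $kf$ of Lemma 6. There are then enough normal vectors to carry the inequality for $\Omega_M$ over to the larger $M'$. When no such $\xi$ is left, the short argument works.

## 12. Enlarging $M$ until relations modulo $M$ lift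

For $S$-subspaces $M$ with $\dim M\ge2$ consider the property
$$(\mathrm I_M)\qquad \dim\Omega_M\ge\dim D_M(f)+\delta_M+1,\qquad \Omega_M=\Omega\cap(M\otimes k^2).$$

**Step 1 (some $M$ satisfies $(\mathrm I_M)$).** This starts the process. Since $d\ge1$, there is a nonzero $c\in D(f)$ of minimal support $J$. Let $M=\langle J\rangle$. As each $v_p\otimes f(v_p)\ne0$, $|J|\ge2$, so $\dim M\ge2$ because the points are distinct. By Lemma 7 the map $N_M(f)\to\Omega_M$, $g'\mapsto\omega_c(g')$, is well defined. By Lemma 6 with base subspace $0$ its kernel is contained in $kf|_M$. So by (3),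
$$\dim\Omega_M\ge\dim N_M(f)-1=\dim D_M(f)+\delta_M+1 .$$

**Step 2 (growth).** This shows: *if $(\mathrm I_M)$ holds and some nonzero $\xi\in D_{V/M}(f)$ with minimal support $J$ has $\langle J\rangle\cap M\ne0$, then $(\mathrm I_{M'})$ holds for $M'=M+\langle J\rangle\supsetneq M$.* The inclusion is strict because $J$ is nonempty and disjoint from $S_M$. By Lemma 7 there is a linear map
$$N_{M'/M}(f)\to\Omega_{M'}/\Omega_M,\qquad g'\mapsto\omega_\xi(g').$$
It is injective. Let $g'$ be in the kernel, so that $\omega_\xi(g')\in M\otimes k^2$. Lemma 6 gives $g'=\tau f$ on $\langle J\rangle$, while $g'|_M=0$. Evaluating at $u_{M,J}\in\langle J\rangle\cap M$ gives $\tau f(u_{M,J})=0$. Since $l(u_{M,J})\ne0$, we get $\tau=0$. So $g'$ vanishes on $M+\langle J\rangle=M'$.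

Now $2\dim(M'/M)-|S_{M'}\setminus S_M|=\delta_{M'}-\delta_M$. With (3) and $(\mathrm I_M)$,
$$\dim\Omega_{M'}\ge\dim\Omega_M+\delta_{M'}-\delta_M+\dim D_{M'/M}(f)\ge1+\delta_{M'}+\dim D_M(f)+\dim D_{M'/M}(f).$$
Restricting functions to $S_{M'}\setminus S_M$ maps $D_{M'}(f)$ to $D_{M'/M}(f)$, with kernel $D_M(f)$. So $\dim D_M(f)+\dim D_{M'/M}(f)\ge\dim D_{M'}(f)$, and $(\mathrm I_{M'})$ follows.

**Step 3 (relations modulo a maximal $M$ lift).** Take $M$ maximal with $(\mathrm I_M)$. It exists by Step 1, as there are finitely many $S$-subspaces. The case $M=V$ is allowed, and then $D_{V/M}(f)=0$. The purpose of this step is to show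
$$D_{V/M}(f)\subset D(f)\qquad\text{(extension by zero)}.\tag{5}$$
Let $\xi\in D_{V/M}(f)$ be nonzero with minimal support $J$. By Step 2 and maximality, $\langle J\rangle\cap M=0$. The tensor $\sum_{p\in J}\xi_pv_p\otimes f(v_p)$ vanishes modulo $M$, so it lies in
$$(M\otimes k^2)\cap(\langle J\rangle\otimes k^2)=(M\cap\langle J\rangle)\otimes k^2=0 .$$
So $\xi\in D(f)$. Minimal-support vectors span $D_{V/M}(f)$, and (5) follows.

**Step 4 (the remaining normal vectors).** Now the map blocked in Section 11 works. Consider $D(f)\to\Omega/\Omega_M$, $c\mapsto\omega_c(g)$, with the fixed $g=(x,y)$; it is well defined by Lemma 7. Write $g(v_p)=\chi_pf(v_p)$ for all $p\in S$, which is possible as $f(v_p)\ne0$. Let $c$ be in the kernel, so $\omega_c(g)\in M\otimes k^2$, and let $\bar c$ be the restriction of $c$ to $S\setminus S_M$. Reducing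
$$\sum c_pv_p\otimes f(v_p)=0\qquad\text{and}\qquad\omega_c(g)=\sum c_p\chi_p\,v_p\otimes f(v_p)$$
modulo $M$ gives $\bar c\in D_{V/M}(f)$ and $\chi\bar c\in D_{V/M}(f)$. By (5) both lie in $D(f)$, i.e.
$$\sum\bar c_pv_p\otimes f(v_p)=0,\qquad \sum\bar c_pv_p\otimes g(v_p)=0 .$$
The first coordinates of $f=(l,w)$ and $g=(x,y)$ are $l$ and $x$. So $\sum\bar c_pl(v_p)v_p=0=\sum\bar c_px(v_p)v_p$, which says $\bar c\in D(F)=0$. Thus $c$ is supported in $S_M$, i.e. $c\in D_M(f)$. The kernel lies in $D_M(f)$, and by $(\mathrm I_M)$
$$\dim\Omega\ge\dim\Omega_M+d-\dim D_M(f)\ge d+\delta_M+1\ge d+1 .$$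
This contradicts $\dim\Omega\le d$. Hence $d=0$.

**Step 5 (choosing the quadruple).** The purpose is to finish the proof of the Main Proposition. As $d=0$ and $\pi:\mathcal Z\to\mathcal C$ is dominant, the condition $D(f)=0$ defines a nonempty open subset of $\mathcal Z$. So does the condition $l(v_p)\ne0$ for all $p$. Since $\mathcal Z$ is irreducible, some $(F,F')\in\mathcal Z$ satisfies both. Then $ly=xw$ on $S$. Since $D(F)=0$, (2) applied to the pair $(l,x)$ gives $lV^*+xV^*=k^S$. Since $D(f)=0$, (2) gives $lV^*+wV^*=k^S$. So $(*)$ holds, with $l$ vanishing at no point of $S$. $\blacksquare$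

## 13. Proofs of Theorems A and B

**Proof of Theorem A.** By Section 5 we may assume that $k=\bar k$, that $S$ spans $\mathbb P^n$, that $n\ge1$, and that $S\subset S^+$, where $|S^+|=2n$ and $S^+$ satisfies (H) and spans $\mathbb P^n$. By the Main Proposition and Proposition 5, $S^+$ imposes independent conditions on quadrics and $A_{S^+}$ is Koszul. Remove the points of $S^+\setminus S$ one at a time. Every intermediate set contains $S$, hence spans, and every one imposes independent conditions on quadrics, as a subset of $S^+$. So Lemma 4 applies at each removal, and $A_S$ is Koszul.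

If $S$ spans and $|S|=s$, the Hilbert function of $A_S$ is $1,n+1,s,s,\dots$, so
$$H(t)=1+(n+1)t+\frac{s\,t^2}{1-t}=\frac{1+nt+(s-n-1)t^2}{1-t},$$
and $\sum_i\dim\mathrm{Tor}_i^{A_S}(k,k)\,t^i=1/H(-t)$ is the stated formula. $\blacksquare$

**Proof of Theorem B.** Suppose $S$ satisfies (H). By Step 3 of Section 5, $S$ lies in a set $S^+$ of $2n$ points satisfying (H). Apply the Main Proposition to $S^+$ and restrict all functions to $S$. Since $k^{S^+}\to k^S$ is onto, $(*)$ holds on $S$, and $l$ vanishes nowhere on $S$.

Conversely, let $l,x,w,y$ be as in $(*)$ and let $L=\mathbb P(V_L)$ with $\dim L=r\ge1$, so $\dim V_L=r+1$. Let $S_L=S\cap L$, which we may assume nonempty. Then $l|_{V_L}\ne0$. Restricting $(*)$ to $S_L$, the map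
$$V_L^*\oplus V_L^*\to k^{S_L},\qquad(a,b)\mapsto la+xb$$
is onto, and its kernel contains the restrictions to $V_L$ of $(x,-l)$ and $(y,-w)$. If these are linearly independent, then $|S_L|\le2(r+1)-2=2r$. Otherwise, since $l|_{V_L}\ne0$, the second is a multiple of the first, so $w=\tau l$ on $V_L$ for some $\tau\in k$. Then $k^{S_L}=lV_L^*+wV_L^*=lV_L^*$, and $|S_L|\le r+1\le2r$. In both cases $|S\cap L|\le2\dim L$. $\blacksquare$
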